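# The complex Morris constant term identity: phases, regular tournaments and Pfaffians

## 1. Constant terms, principal powers, and regular tournaments

Throughout, $\mathrm i=\sqrt{-1}$, empty products equal $1$, and $S_n$ is the set of permutations $w=(w_1,\dots,w_n)$ of $[n]=\{1,\dots,n\}$, with sign $\mathrm{sgn}(w)=\prod_{i<j}\mathrm{sgn}(w_j-w_i)$.

**Definition 1 (constant term).** For $f(x_1,\dots,x_n)$ integrable on the torus $|x_1|=\dots=|x_n|=1$,
$$\mathrm{CT}[f]:=\frac1{(2\pi)^n}\int_{[-\pi,\pi]^n}f(e^{\mathrm i\theta_1},\dots,e^{\mathrm i\theta_n})\,d\theta_1\cdots d\theta_n .$$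

For a Laurent polynomial this is the usual constant term. Example: for $n=1$ and nonnegative integers $a,b$,
$$\mathrm{CT}[(1-x)^a(1-1/x)^b]=\sum_k\binom ak\binom bk=\binom{a+b}{a}.$$

**Definition 2 (principal powers).** For $|y|=1$, $y\neq1$ and $u\in\mathbb C$, the power $(1-y)^u$ uses the principal branch. This makes sense since $\Re(1-y)>0$.

Example: if $y=\mathrm i$ then $1-y=\sqrt2\,e^{-\mathrm i\pi/4}$ and $(1-y)^u=2^{u/2}e^{-\mathrm i\pi u/4}$. The argument of $1-y$ tends to $-\pi/2$ when $y\to1$ from above the real axis and to $+\pi/2$ from below, so it jumps as $y$ passes through $1$. This jump will matter.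

**Definition 3 (tournament matrix).** A tournament matrix is a skew-symmetric matrix $T=(t_{ij})_{1\le i,j\le n}$ with off-diagonal entries $\pm1$. It is *regular* if all its row sums vanish. Since each row has $n-1$ entries $\pm1$, regularity forces $n$ to be odd, and we then write $n=2m+1$.

We read $t_{ij}=1$ as an arrow $i\to j$. The example that matters is
$$\tau_{ij}:=(-1)^{i+j+1}\quad(i<j),\qquad \tau_{ji}:=-\tau_{ij},\qquad \tau_{ii}:=0 .$$
For $n=3$ it is
$$\tau=\begin{pmatrix}0&1&-1\\-1&0&1\\1&-1&0\end{pmatrix},$$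
the $3$-cycle $1\to2\to3\to1$. For every odd $n$ the matrix $\tau$ is regular. In row $i$, the entries to the right of the diagonal are $+1,-1,+1,\dots$ ($n-i$ of them), with sum $1$ if $n-i$ is odd and $0$ otherwise. The entries to the left, read away from the diagonal, are $-1,+1,-1,\dots$ ($i-1$ of them), with sum $-1$ if $i-1$ is odd and $0$ otherwise. For odd $n$, $n-i$ is odd if and only if $i$ is even, if and only if $i-1$ is odd, so the two sums cancel.

**Definition 4 (the order statistic $s_T$ and its average $f_T$).** For a tournament matrix $T$ and $w\in S_n$ put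
$$s_T(w):=\sum_{i<j}t_{ij}\,\mathrm{sgn}(w_j-w_i),\qquad f_T(x):=\frac1{n!}\sum_{w\in S_n}\mathcal T_{|s_T(w)|}(x),$$
where $\mathcal T_k$ is the Chebyshev polynomial, $\mathcal T_k(\cos\varphi)=\cos k\varphi$. We write $s=s_\tau$ and $f_n=f_\tau$.

Exchanging $i$ and $j$ changes both $t_{ij}$ and $\mathrm{sgn}(w_j-w_i)$ by a sign, so $s_T$ is a sum over unordered pairs: it counts arrows that go up in the order $w$, minus arrows that go down. Recall that $\mathcal T_k(-x)=(-1)^k\mathcal T_k(x)$, $\mathcal T_k(1)=1$, that $\mathcal T_k'(1)=k^2$ (because $\mathcal T_k'(\cos\varphi)=k\sin k\varphi/\sin\varphi$), and that $\mathcal T_k$ has leading coefficient $2^{k-1}$ for $k\ge1$.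

Example: for $n=3$, $s(w)=\mathrm{sgn}(w_2-w_1)-\mathrm{sgn}(w_3-w_1)+\mathrm{sgn}(w_3-w_2)$. The values at $123,231,312$ are $1$ and the values at $132,213,321$ are $-1$. So $f_3(x)=\mathcal T_1(x)=x$.

**Definition 5 (Pfaffian).** Let $A$ be a skew-symmetric matrix whose rows are indexed by an ordered set of $2m$ elements. For a perfect matching $\mathcal M=\{(i_1<j_1),\dots,(i_m<j_m)\}$ of this set, let $\mathrm{sgn}(\mathcal M)$ be the sign of the word $i_1j_1\cdots i_mj_m$ relative to increasing order. It does not depend on how the pairs are listed, since moving a pair past a pair is an even permutation. Put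
$$\mathrm{Pf}(A):=\sum_{\mathcal M}\mathrm{sgn}(\mathcal M)\prod_{(i<j)\in\mathcal M}a_{ij}.$$

For $2m=2$ this is $a_{12}$, for $2m=4$ it is $a_{12}a_{34}-a_{13}a_{24}+a_{14}a_{23}$, and the empty Pfaffian is $1$. Two textbook facts are used: $\mathrm{Pf}(A)^2=\det A$, and the expansion along the first row, $\mathrm{Pf}(A)=\sum_{j=2}^{2m}(-1)^ja_{1j}\,\mathrm{Pf}(A\text{ without rows and columns }1,j)$.

Finally, $(z)_k=z(z+1)\cdots(z+k-1)$ is the Pochhammer symbol, e.g. $(1)_k=k!$, and $n!!$ is the double factorial, with $(-1)!!=1$. We shall use $2^mm!=(2m)!!=(n-1)!!$ and $n!=n\,(n-2)!!\,(n-1)!!$ for $n=2m+1$.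

## 2. The identity with a complex exponent

Take the product $\prod_{i<j}(1-(x_i/x_j)^{\tau_{ij}})$. For $n=3$ it is $(1-x_1/x_2)(1-x_2/x_3)(1-x_3/x_1)$. Regularity of $\tau$ says that each variable occurs $m$ times in a numerator and $m$ times in a denominator. Raise it to a complex power $u$, multiply by $\prod_i(1-x_i)^a(1-1/x_i)^b$, and take the constant term. Is the answer a closed formula in $a,b,u$, and how does it depend on $u$ when $u$ is not an even integer? The following is conjectured by Tom Chappell, Alain Lascoux, S. Ole Warnaar and Wadim Zudilin in "Logarithmic and complex constant term identities", arXiv:1112.3130 (2011).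

**Conjecture (complex Morris constant term identity).** Let $n$ be an odd positive integer. Then there exists a polynomial $P_n(x)$, depending only on $n$ (independent of $a$, $b$ and $u$), such that $P_n(0)=1/(n-2)!!$, $P_n(1)=1$, and for all nonnegative integers $a,b$ and all $u\in\mathbb C$ with $\Re(1+\frac12nu)>0$,
$$\mathrm{CT}\bigg[\prod_{i=1}^n(1-x_i)^a\Big(1-\frac1{x_i}\Big)^b\prod_{i<j}\Big(1-\Big(\frac{x_i}{x_j}\Big)^{\tau_{ij}}\Big)^u\bigg]=x^mP_n(x^2)\frac{\Gamma(1+\frac12nu)}{\Gamma^n(1+\frac12u)}\prod_{i=0}^{n-1}\frac{(1+\frac12iu)_{a+b}}{(1+\frac12iu)_a(1+\frac12iu)_b},\tag{1}$$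
where $x=x(u):=\cos(\frac12\pi u)$ and $m:=(n-1)/2$.

Two cases are given as known.

**(i) Morris' identity.** For $n$ odd, $a,b$ nonnegative integers and $u=2k$ with $k$ a nonnegative integer, the left-hand side of (1) equals
$$(-1)^{km}\prod_{i=0}^{n-1}\frac{(a+b+ik)!\,((i+1)k)!}{(a+ik)!\,(b+ik)!\,k!}.$$

**(ii)** For $n=3$, $a,b$ nonnegative integers and $\Re(1+\frac32u)>0$, (1) holds with $P_3(x)=1$.

We shall use (i) but not (ii). The conjecture is true:

**Theorem 1.** The conjecture holds for every odd $n$, and $P_n$ is determined by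
$$x^mP_n(x^2)=f_n(x)=\frac1{n!}\sum_{w\in S_n}\mathcal T_{|s(w)|}(x).\tag{2}$$

## 3. One and three variables, and what even exponents do not see

For $n=1$ the left side of (1) is $\binom{a+b}a$, the right side is $P_1(x^2)\,\frac{(1)_{a+b}}{(1)_a(1)_b}$, and $P_1=1$ works.

For $n=3$, $a=b=0$ and $u$ a nonnegative integer, put $\alpha=x_1/x_2$, $\beta=x_2/x_3$, $\gamma=x_3/x_1$. Then $\alpha\beta\gamma=1$, and $\alpha^p\beta^q\gamma^r$ is constant exactly when $p=q=r$. Hence
$$\mathrm{CT}\big[(1-\alpha)^u(1-\beta)^u(1-\gamma)^u\big]=\sum_{p=0}^u(-1)^{p}\binom up^3 .$$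
For $u=1$ this is $1-1=0$; for $u=2$ it is $1-8+1=-6$. For every odd $u$ the terms $p$ and $u-p$ cancel and the sum is $0$. This agrees with $x\,\Gamma(1+\frac32u)/\Gamma(1+\frac12u)^3$: at $u=1$ we have $x=\cos\frac\pi2=0$, and at $u=2$ we have $x=-1$ and $\Gamma(4)/\Gamma(2)^3=6$. So the factor $x^m$ is the source of zeros at odd $u$.

A sensible first plan is interpolation. Morris' identity gives the left side at all even integers $u$, so one would like to show that a holomorphic function of moderate growth is determined by these values (Carlson's theorem) and that the right side is that function. The plan stops at the following point. At $u=2k$ we have $x=(-1)^k$, so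
$$x^mP(x^2)=(-1)^{km}P(1).$$
*Every* polynomial $P$ with $P(1)=1$ fits every even integer. For $n=5$ the constant polynomial $1$ fits as well as any polynomial with $P(0)=\frac13$, $P(1)=1$. The trouble is the growth of $\cos(\frac12\pi u)$ in imaginary directions: $\sin(\frac12\pi u)$ grows at the same rate and vanishes at every even integer. Interpolation can therefore succeed only after the trigonometric factor has been split off and computed by other means. The jump noted after Definition 2 does the splitting: on the torus, the phase of the product turns out to depend only on the order of the angles.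

## 4. The phase depends only on the order of the angles

For $\theta\in(0,2\pi)^n$ with distinct entries let $w\in S_n$ be the relative order, $w_i=\#\{l:\theta_l\le\theta_i\}$, so that $\theta_i<\theta_j\iff w_i<w_j$. Put $x_i=e^{\mathrm i\theta_i}$.

**Proposition 2.** Let $T$ be a tournament matrix with row sums $r_i=\sum_jt_{ij}$. Then for every $u\in\mathbb C$
$$\prod_{i<j}\big(1-(x_i/x_j)^{t_{ij}}\big)^u=\exp\Big(\frac{\mathrm iu}2\Big(\sum_ir_i\theta_i+\pi s_T(w)\Big)\Big)\prod_{i<j}|x_i-x_j|^u .\tag{3}$$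

**Step 1: one factor.** This step computes the argument of a single factor. For $y=e^{\mathrm i\varphi}$ with $0<\varphi<2\pi$,
$$1-y=-2\mathrm i\sin(\varphi/2)\,e^{\mathrm i\varphi/2}=2\sin(\varphi/2)\,e^{\mathrm i(\varphi-\pi)/2},\qquad \frac{\varphi-\pi}2\in\Big(-\frac\pi2,\frac\pi2\Big),$$
and $\sin(\varphi/2)>0$. Hence on the principal branch $(1-y)^u=|1-y|^u\,e^{\mathrm iu(\varphi-\pi)/2}$.

For $y=(x_i/x_j)^{t_{ij}}$ the number $t_{ij}(\theta_i-\theta_j)$ lies in $(-2\pi,2\pi)$ and is not $0$. So $\varphi$ is this number, plus $2\pi$ if it is negative. In both cases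
$$\varphi-\pi=t_{ij}(\theta_i-\theta_j)-\pi\,\mathrm{sgn}\big(t_{ij}(\theta_i-\theta_j)\big)=t_{ij}(\theta_i-\theta_j)+\pi\,t_{ij}\,\mathrm{sgn}(\theta_j-\theta_i).$$

**Step 2: all factors.** This step adds up the arguments. Since $t_{ji}=-t_{ij}$, $\sum_{i<j}t_{ij}(\theta_i-\theta_j)=\sum_i\theta_i\sum_jt_{ij}=\sum_ir_i\theta_i$. The signs add up to $\pi\sum_{i<j}t_{ij}\,\mathrm{sgn}(w_j-w_i)=\pi s_T(w)$. Finally $|1-(x_i/x_j)^{\pm1}|=|x_i-x_j|$. This is (3). $\square$

If $T$ is regular, the continuous part of the phase disappears.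

**Proposition 3.** Let $T$ be regular and let $h$ be symmetric and measurable with $h\prod_{i<j}|x_i-x_j|^{\Re u}$ integrable. Then
$$\mathrm{CT}\Big[h\prod_{i<j}\big(1-(x_i/x_j)^{t_{ij}}\big)^u\Big]=F_T(u)\,\mathrm{CT}\Big[h\prod_{i<j}|x_i-x_j|^u\Big],\qquad F_T(u):=\frac1{n!}\sum_{w\in S_n}e^{\mathrm i\pi us_T(w)/2},\tag{4}$$
and $F_T(u)=f_T(\cos\frac{\pi u}2)$.

*Proof.* By periodicity we may integrate over $\theta\in(0,2\pi)^n$, and configurations with coinciding angles form a null set. Put $g=h\prod_{i<j}|x_i-x_j|^u$. By (3) with all $r_i=0$, the integrand on the left is $e^{\mathrm i\pi us_T(w)/2}g$. On each of the $n!$ regions given by the order $w$ the exponential is constant, so the integrand is integrable. Since $g$ is symmetric and permuting coordinates carries any region to any other, each region contributes $\frac1{n!}\mathrm{CT}[g]$ times its constant. This gives (4). For the last claim, replacing $w$ by $(n+1-w_1,\dots,n+1-w_n)$ changes $s_T$ to $-s_T$. Averaging the two expressions,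
$$F_T(u)=\frac1{n!}\sum_w\cos\Big(\frac{\pi u}2s_T(w)\Big)=\frac1{n!}\sum_w\mathcal T_{|s_T(w)|}\Big(\cos\frac{\pi u}2\Big).\qquad\square$$

With $T=\tau$ and $h=\prod_i(1-x_i)^a(1-1/x_i)^b$, put
$$M(a,b,k):=\mathrm{CT}\Big[\prod_i(1-x_i)^a(1-1/x_i)^b\prod_{i<j}|x_i-x_j|^{2k}\Big].$$
Then
$$\text{left side of (1)}=f_n\big(\cos\tfrac{\pi u}2\big)\,M(a,b,u/2).\tag{5}$$
The integrability needed here is granted with the problem. A proof follows, in a form that also serves Section 9.

**Lemma 4.** Let $p>-1$ and $\lambda>-\min\{\frac1n,\frac{1+p}{n-1}\}$ be real (second bound void for $n=1$). Then $\prod_i|1-x_i|^p\prod_{i<j}|x_i-x_j|^{2\lambda}$ is integrable on the torus.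

*Proof.* If $\lambda\ge0$, the second product is bounded and $|1-x|^p$ is integrable on the circle. If $\lambda<0<p$, the first product is bounded, and we are reduced to $p=0$, where the condition on $\lambda$ is $\lambda>-\frac1n$. So let $\lambda=-c$ with $c>0$ and $p=-q$ with $q\ge0$.

Add the point $x_0=1$. The $n+1$ points cut the circle into $n+1$ arcs; let $g$ be the longest. Cut there, so that the points form a chain with $n$ consecutive gaps, all at most $g$. For two points of the chain let $d$ be the largest gap between them along the chain. Both arcs joining the two points have length at least $d$: one contains that gap, the other contains the arc $g\ge d$. Since $\sin y\ge2y/\pi$ on $[0,\pi/2]$, their distance is at least $\frac2\pi d$. So the integrand is at most a constant times a product of powers of the gaps, where the pair $\{0,i\}$ contributes its largest gap to the power $-q$ and the pair $\{i,j\}$ contributes its largest gap to the power $-2c$.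

Since $x_0$ is fixed, the configuration is described by the labeling of the chain (finitely many choices) and the $n$ gaps, with the Lebesgue measure of the gaps. Split further by the size order of the gaps, $2\pi>h_1>\dots>h_n>0$, and let the bound be $C\prod_lh_l^{-e_l}$. Substitute $h_l=2\pi t_1\cdots t_l$ with $0<t_l<1$. The Jacobian is a constant times $\prod_lt_l^{\,n-l}$, so the exponent of $t_k$ becomes $\sum_{l\ge k}(1-e_l)-1$. It remains to see that $E_k:=\sum_{l\ge k}(1-e_l)>0$ for $1\le k\le n$.

Cut the chain at $h_1,\dots,h_{k-1}$. The pairs whose largest gap is among $h_k,\dots,h_n$ are the pairs inside a block. A block of $r$ points without $x_0$ contributes $(r-1)-2c\binom r2=(r-1)(1-cr)$ to $E_k$. The block consisting of $x_0$ and $r$ other points contributes $r-qr-cr(r-1)=r\,(1+p+\lambda(r-1))$. All of these are nonnegative, and they are positive for blocks with at least two points: $1-cr>0$ since $c<\frac1n\le\frac1r$, and $1+p+\lambda(r-1)$ is linear in $r$ and positive at $r=1$ and at $r=n$. Since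 $k\le n$, some block has at least two points, so $E_k>0$. $\square$

With $p=0$: for real $\kappa>-\frac1n$, $\prod_{i<j}|x_i-x_j|^{2\kappa}$ is integrable. By (3) the integrand in (1) is thus integrable when $\Re(1+\frac12nu)>0$.

## 5. The symmetric Morris integral for complex exponent

Now that the oscillating factor is gone, interpolation from the integers works.

**Proposition 5.** For nonnegative integers $a,b$ and $\Re(1+nk)>0$,
$$M(a,b,k)=R(k):=\frac{\Gamma(1+nk)}{\Gamma(1+k)^n}\prod_{i=0}^{n-1}\frac{(1+ik)_{a+b}}{(1+ik)_a(1+ik)_b}.\tag{6}$$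

**Step 1: integers $k\ge0$.** This step reads (6) off Morris' identity. The integer $s(w)$ is a sum of $\binom n2=mn$ terms $\pm1$, so $s(w)\equiv mn\equiv m\pmod2$. Thus $F_\tau(2k)=\frac1{n!}\sum_we^{\mathrm i\pi ks(w)}=(-1)^{km}$. By (5) and (i),
$$M(a,b,k)=\prod_{i=0}^{n-1}\frac{(a+b+ik)!\,((i+1)k)!}{(a+ik)!\,(b+ik)!\,k!}.$$
Write $(c+ik)!=(ik)!\,(1+ik)_c$ for $c=a+b,a,b$. The product becomes
$$\prod_{i=0}^{n-1}\frac{((i+1)k)!}{(ik)!\,k!}\cdot\prod_{i=0}^{n-1}\frac{(1+ik)_{a+b}}{(1+ik)_a(1+ik)_b},$$
and the first product telescopes to $(nk)!/(k!)^n$. This is $R(k)$.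

**Step 2: analyticity for $\Re k>-\frac1n$.** This step shows that both sides are holomorphic. On a strip $\kappa_0\le\Re k\le\kappa_1$ with $\kappa_0>-\frac1n$,
$$\Big|\prod_{i<j}|x_i-x_j|^{2k}\Big|\le\prod_{i<j}|x_i-x_j|^{2\kappa_0}+\prod_{i<j}|x_i-x_j|^{2\kappa_1},$$
and the right side is integrable by Lemma 4. The factors $(1-x_i)^a(1-1/x_i)^b$ are bounded. So $M(a,b,\cdot)$ is continuous by dominated convergence, and its integral over any triangle in the half-plane vanishes by Fubini and Cauchy. By Morera it is holomorphic. For $R$: if $\Re k>-\frac1n$ then $\Re(1+ik)>0$ for $0\le i\le n$, where $i$ is the index. Hence $\Gamma(1+nk)$ has no pole, no $(1+ik)_a$ or $(1+ik)_b$ vanishes, and $1/\Gamma(1+k)^n$ is entire.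

**Step 3: growth on $\Re k\ge0$.** This step bounds both sides by the same exponential. By Hadamard's inequality for the Vandermonde determinant, whose columns have norm $\sqrt n$, $\prod_{i<j}|x_i-x_j|\le n^{n/2}$. So
$$|M(a,b,k)|\le 2^{n(a+b)}\,n^{n\Re k}.$$
For $R$, each factor $\frac{(1+ik)_{a+b}}{(1+ik)_a(1+ik)_b}$ with $i\ge1$ is a ratio of polynomials in $k$ of the same degree $a+b$ without poles in $\Re k\ge0$, hence bounded there; the factor $i=0$ is constant. Stirling's formula $\log\Gamma(1+z)=(z+\frac12)\log z-z+O(1)$, uniform for $\Re z\ge0$, $|z|\ge1$, gives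
$$\log\frac{\Gamma(1+nk)}{\Gamma(1+k)^n}=\Big(nk+\frac12\Big)(\log n+\log k)-n\Big(k+\frac12\Big)\log k+O(1)=nk\log n+\frac{1-n}2\log k+O(1),$$
so the modulus of the gamma quotient is at most a constant times $n^{n\Re k}$ for $|k|\ge1$. For $|k|\le1$, $\Re k\ge0$, continuity suffices. Hence $|R(k)|\le C'n^{n\Re k}$ on $\Re k\ge0$.

**Step 4: uniqueness.** This step concludes. The function $G(k):=n^{-nk}\,(M(a,b,k)-R(k))$ is bounded and holomorphic on $\Re k>0$ and vanishes at $k=1,2,3,\dots$. A bounded holomorphic function on the half-plane with these zeros is $0$; this is the Blaschke condition, since $\sum_jj/(1+j^2)=\infty$. Here is the argument. Scale so that $|G|\le1$. For each $N$ put $B_N(k)=\prod_{j=1}^N\frac{k-j}{k+j}$. Under the Cayley map $z=(k-1)/(k+1)$ the half-plane becomes the unit disc. Each factor of $B_N$ maps the half-plane bijectively onto the disc, so it becomes an automorphism of the disc. It is therefore continuous up to the unit circle and of modulus $1$ there. Thus $\min_{|z|=r}|B_N|\to1$ as $r\to1$.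 Since $G/B_N$ is holomorphic, the maximum principle on $|z|\le r$, $r\to1$, gives $|G/B_N|\le1$. For $0<k<1$ we get
$$|G(k)|\le\prod_{j=1}^N\frac{j-k}{j+k}=\prod_{j=1}^N\Big(1-\frac{2k}{j+k}\Big)\longrightarrow0\qquad(N\to\infty),$$
because $\sum_j\frac{2k}{j+k}=\infty$. So $G=0$ on $(0,1)$, and by the identity theorem (6) holds on all of $\Re k>-\frac1n$. $\square$

By (5) and (6), the left side of (1) equals $f_n(x)R(u/2)$ with $x=\cos\frac{\pi u}2$, and $R(u/2)$ is exactly the gamma and Pochhammer part of (1). Theorem 1 is therefore reduced to a statement about one polynomial: *$f_n(x)=x^mP_n(x^2)$ with $P_n(0)=1/(n-2)!!$ and $P_n(1)=1$.* No other $P_n$ can satisfy (1): take $a=b=0$ and $u>0$, where $R(u/2)\ne0$, and note that $x$ takes infinitely many values.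

## 6. The lowest coefficient of $f_T$

Two properties are immediate for any regular $T$ of size $n=2m+1$. Since $s_T(w)$ is a sum of $mn$ signs, $|s_T(w)|\equiv m\pmod2$, so
$$f_T(-x)=(-1)^mf_T(x),\qquad f_T(1)=1.\tag{7}$$
What is not visible is that $f_T$ vanishes to order $m$ at $x=0$. Expanding $F_T(u)$ at $u=0$, where $x=1$, produces the moments of $s_T$, and no finite number of these reveals a zero at $x=0$ without control of the whole distribution. The expansion must be made at $u=1$. There the phase $e^{\mathrm i\pi s_T(w)/2}=\mathrm i^{s_T(w)}$ becomes, up to a constant, the sign of $w$, and alternating sums cancel.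

For an $n\times n$ matrix $T$ let $T^{(r)}$ be $T$ with row and column $r$ deleted.

**Proposition 6.** If $T$ is regular, then $f_T(x)=\kappa x^m+O(x^{m+1})$ as $x\to0$, with
$$\kappa=\frac{(-1)^m\prod_{i<j}t_{ij}}{n!!}\sum_{r=1}^n(-1)^{n-r}\,\mathrm{Pf}(T^{(r)}).\tag{8}$$

**Step 1: the sign character.** This step rewrites $f_T$ near $x=0$ as an alternating sum. Put $u=1+v$, so $x=-\sin\frac{\pi v}2$. For $\epsilon=\pm1$ we have $\mathrm i^\epsilon=\mathrm i\epsilon$. There are $mn$ pairs, so
$$e^{\mathrm i\pi s_T(w)/2}=\prod_{i<j}\mathrm i\,t_{ij}\,\mathrm{sgn}(w_j-w_i)=\mathrm i^{mn}\Big(\prod_{i<j}t_{ij}\Big)\mathrm{sgn}(w).$$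
Hence, with $A_k:=\sum_w\mathrm{sgn}(w)\,s_T(w)^k$,
$$f_T\Big(-\sin\frac{\pi v}2\Big)=\frac{\mathrm i^{mn}\prod_{i<j}t_{ij}}{n!}\sum_{k\ge0}\frac{(\mathrm i\pi v/2)^k}{k!}A_k .\tag{9}$$

**Step 2: $A_k=0$ for $k<m$.** This step is the cancellation. Expand $s_T(w)^k$ as a sum over $k$-tuples of pairs. Suppose two indices $p\ne q$ occur in no pair of a given tuple. Exchanging $w_p$ and $w_q$ preserves the product of the signs of the tuple and reverses $\mathrm{sgn}(w)$, so the sum over $w$ for this tuple is $0$. A tuple that contributes must therefore cover at least $n-1=2m$ indices, and $k$ pairs cover at most $2k$. So $A_k=0$ for $k<m$. For $k=m$ only tuples of $m$ disjoint pairs survive. Each $m$-edge matching $\mathcal M$ of $[n]$ comes from $m!$ tuples, and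
$$A_m=m!\sum_{\mathcal M}\Big(\prod_{(i<j)\in\mathcal M}t_{ij}\Big)B_{\mathcal M},\qquad B_{\mathcal M}:=\sum_w\mathrm{sgn}(w)\prod_{(i<j)\in\mathcal M}\mathrm{sgn}(w_j-w_i).$$

**Step 3: reduction of $B_{\mathcal M}$ to one number.** This step extracts the Pfaffian sign. Let $\mathcal M=\{(i_1<j_1),\dots,(i_m<j_m)\}$ omit the index $r$, and let $\rho$ be the permutation given by the word $(i_1,j_1,\dots,i_m,j_m,r)$. The last letter $r$ is preceded by exactly $n-r$ larger letters, so $\mathrm{sgn}(\rho)=(-1)^{n-r}\mathrm{sgn}(\mathcal M)$, with $\mathrm{sgn}(\mathcal M)$ the Pfaffian sign of $\mathcal M$ on $[n]\setminus\{r\}$. Put $w'_l=w_{\rho(l)}$. Then $\mathrm{sgn}(w)=\mathrm{sgn}(\rho)\,\mathrm{sgn}(w')$, $w_{i_l}=w'_{2l-1}$ and $w_{j_l}=w'_{2l}$, and $w'$ runs over $S_n$. So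
$$B_{\mathcal M}=(-1)^{n-r}\mathrm{sgn}(\mathcal M)\,B,\qquad B:=\sum_{w}\mathrm{sgn}(w)\prod_{l=1}^m\mathrm{sgn}(w_{2l}-w_{2l-1}).$$

**Step 4: $B=2^mm!$.** This step evaluates the number by an involution. Call $\{2l-1,2l\}$, $1\le l\le m$, the position blocks. Exchanging $w_{2l-1}$ and $w_{2l}$ reverses $\mathrm{sgn}(w)$ and one factor of the product, so the summand is unchanged. Hence
$$B=2^m\sum_{w:\ w_{2l-1}<w_{2l}\ \forall l}\mathrm{sgn}(w).$$
On this set of $w$, let $t\le m$ be the smallest index, if there is one, such that the values $2t-1$ and $2t$ are not in a common position block, and exchange these two values. Since they are consecutive integers, their comparison with every other value is unaffected, and they are not compared with each other in a block, so all conditions $w_{2l-1}<w_{2l}$ persist. The pairs of values with smaller index are untouched and $2t-1,2t$ are still in different blocks, so the same $t$ is found again: the map is an involution. It reverses $\mathrm{sgn}(w)$, so only the fixed points count.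 These are the $w$ for which every pair of values $(2t-1,2t)$ fills a block, in increasing order; then $w_n=n$. There are $m!$ of them, each obtained by permuting blocks of two adjacent letters, so of sign $+1$. Thus $B=2^mm!$.

For $m=1$ this can be checked directly: over $123,132,213,231,312,321$ the products $\mathrm{sgn}(w)\,\mathrm{sgn}(w_2-w_1)$ are $1,-1,1,1,-1,1$, with sum $2$.

**Step 5: assembling.** This step puts the pieces into (9). Sorting matchings by the omitted index,
$$A_m=m!\cdot2^mm!\sum_{r=1}^n(-1)^{n-r}\,\mathrm{Pf}(T^{(r)}).$$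
Since $\mathrm i^{mn}\mathrm i^m=\mathrm i^{2m(m+1)}=1$, (9) gives
$$f_T\Big(-\sin\frac{\pi v}2\Big)=\Big(\prod_{i<j}t_{ij}\Big)\frac{2^mm!}{n!}\sum_r(-1)^{n-r}\mathrm{Pf}(T^{(r)})\Big(\frac{\pi v}2\Big)^m+O(v^{m+1}).$$
Here $\frac{2^mm!}{n!}=\frac1{n!!}$, and $x=-\frac{\pi v}2+O(v^3)$, so $(\frac{\pi v}2)^m=(-1)^mx^m+O(x^{m+1})$. Since $f_T$ is a polynomial in $x$, (8) follows. $\square$

## 7. The Pfaffians of $\tau$ and the end of the proof of Theorem 1

**Step 1: the product of all $\tau_{ij}$.** This is the sign in (8). We have $\tau_{ij}=-1$, $i<j$, exactly when $i,j$ have equal parity. There are $m+1$ odd and $m$ even indices, hence $\binom{m+1}2+\binom m2=m^2$ such pairs, and $\prod_{i<j}\tau_{ij}=(-1)^{m^2}=(-1)^m$.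

**Step 2: $\mathrm{Pf}(\tau^{(r)})=(-1)^{r+1}$.** This evaluates the terms in (8). For $i<j$, $\tau_{ij}=-(-1)^i(-1)^j$. So every perfect matching of $[n]\setminus\{r\}$ has the same product, $(-1)^m\prod_{i\ne r}(-1)^i$, and
$$\mathrm{Pf}(\tau^{(r)})=(-1)^{m+(2m+1)(m+1)-r}\,\mathrm{Pf}_{2m},$$
where $\mathrm{Pf}_{2m}$ is the Pfaffian with all entries above the diagonal equal to $1$. Expansion along the first row gives $\mathrm{Pf}_{2m}=\sum_{j=2}^{2m}(-1)^j\,\mathrm{Pf}_{2m-2}=\mathrm{Pf}_{2m-2}$, an alternating sum of $2m-1$ terms starting with $+$. So $\mathrm{Pf}_{2m}=\mathrm{Pf}_0=1$. The exponent is congruent to $m+(m+1)-r\equiv r+1\pmod2$.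

**Step 3: conclusion.** As $n$ is odd, each of the $n$ terms $(-1)^{n-r}\mathrm{Pf}(\tau^{(r)})=(-1)^{n+1}$ equals $1$. By (8),
$$f_n(x)=\frac{(-1)^m(-1)^m}{n!!}\,n\,x^m+O(x^{m+1})=\frac1{(n-2)!!}\,x^m+O(x^{m+1}).$$
By (7) only powers $x^k$ with $k\equiv m\pmod2$ occur. Hence $f_n(x)=x^mP_n(x^2)$ with a polynomial $P_n$ depending only on $n$, with $P_n(0)=1/(n-2)!!$ and $P_n(1)=f_n(1)=1$. Together with (5) and (6) this proves Theorem 1. $\blacksquare$

## 8. Regular tournaments: transfer, converse and sharp bounds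

The argument used little about $\tau$. The next theorem says how much.

**Theorem 2.** Let $T$ be a tournament matrix of size $n\ge2$.

**(a)** If $T$ is regular, $n=2m+1$, then for every $u\in\mathbb C$ and every symmetric measurable $h$ with $h\prod_{i<j}|x_i-x_j|^{\Re u}$ integrable,
$$\mathrm{CT}\Big[h\prod_{i<j}\big(1-(x_i/x_j)^{t_{ij}}\big)^u\Big]=f_T\big(\cos\tfrac{\pi u}2\big)\,\mathrm{CT}\Big[h\prod_{i<j}|x_i-x_j|^u\Big].$$

**(b)** Conversely, suppose that for each $u$ in some interval $(0,\delta)$ there is a constant $c(u)$ with $\mathrm{CT}[h\prod_{i<j}(1-(x_i/x_j)^{t_{ij}})^u]=c(u)\,\mathrm{CT}[h\prod_{i<j}|x_i-x_j|^u]$ for all symmetric bounded $h$. Then $T$ is regular.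

**(c)** If $T$ is regular, then $f_T(x)=x^mP_T(x^2)$ with
$$P_T(1)=1,\qquad P_T'(1)=\frac{m(m-1)}3,\qquad P_T(0)=\frac{c_T}{(n-2)!!},$$
where $c_T$ is an odd integer and $c_T^2=\frac1n\prod_{\lambda\ne0}\lambda$ (product over the nonzero eigenvalues of $T$). In particular the order of vanishing at odd $u$ is exactly $m$. Moreover
$$1\le|c_T|\le n^{(m-1)/2}.$$
The lower bound is attained by $T=\tau$. The upper bound is attained if and only if $TT^{\mathsf t}=nI-J$, where $J$ is the all-ones matrix (doubly regular tournaments).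

*Proof of (a).* This is Proposition 3.

*Proof of (b).* **Step 1: from test functions to a pointwise statement.** For $\theta_1<\dots<\theta_n$ in $(0,2\pi)$ and $\sigma\in S_n$, the point $(\theta_{\sigma(1)},\dots,\theta_{\sigma(n)})$ has relative order $\sigma$. By (3), the phase there is $\exp\frac{\mathrm iu}2(\sum_ir_i\theta_{\sigma(i)}+\pi s_T(\sigma))$. Folding the integral over all $n!$ regions onto the region $0<\theta_1<\dots<\theta_n<2\pi$, the hypothesis reads
$$\int_{0<\theta_1<\dots<\theta_n<2\pi}h\prod_{i<j}|x_i-x_j|^u\,\big(\Phi_u(\theta)-c(u)\big)\,d\theta=0,\qquad \Phi_u(\theta):=\frac1{n!}\sum_{\sigma}\exp\frac{\mathrm iu}2\Big(\sum_ir_i\theta_{\sigma(i)}+\pi s_T(\sigma)\Big),$$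
for every bounded measurable $h$ on that region, since each extends to a symmetric function. Taking $h=\overline{\Phi_u-c(u)}$, which is bounded, and using that the weight is positive and $\Phi_u$ continuous, we get $\Phi_u(\theta)=c(u)$ on the whole region, for each $u\in(0,\delta)$.

**Step 2: the second-order coefficient.** This step extracts the row sums. For fixed $\theta,\theta'$ the function $u\mapsto\Phi_u(\theta)-\Phi_u(\theta')$ is entire and vanishes on $(0,\delta)$, so it is $0$. Hence the $u^2$-coefficient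
$$-\frac1{8\,n!}\sum_\sigma\Big(\sum_ir_i\theta_{\sigma(i)}+\pi s_T(\sigma)\Big)^2$$
does not depend on $\theta$. It is a polynomial in $\theta$ that is constant on an open set, so its homogeneous quadratic part vanishes: $\sum_\sigma(\sum_ir_i\theta_{\sigma(i)})^2\equiv0$. A sum of squares of real linear forms vanishes only if each form does. The form for $\sigma=\mathrm{id}$ is $\sum_ir_i\theta_i$, so all $r_i=0$. $\square$

*Proof of (c).* **Step 1: the kernel of $T$.** This step shows that all $\mathrm{Pf}(T^{(r)})$ agree up to sign. Each $\mathrm{Pf}(T^{(r)})$ is a sum of $(2m-1)!!$ terms $\pm1$, an odd number of odd terms, hence odd. So $\det T^{(r)}=\mathrm{Pf}(T^{(r)})^2\ne0$ and $\operatorname{rank}T\ge n-1$. Since the row sums vanish, $\ker T$ is spanned by $(1,\dots,1)^{\mathsf t}$.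

We claim that $\big((-1)^r\mathrm{Pf}(T^{(r)})\big)_r\in\ker T$. Fix $j$, and border $T$ by a row and column with index $0$, placed first, which copy row and column $j$: the entry at $(0,r)$ is $t_{jr}$, at $(r,0)$ it is $t_{rj}$, at $(0,0)$ it is $0$. This matrix of size $n+1$ is skew-symmetric. Rows $0$ and $j$ are equal, since the $(j,0)$ entry is $t_{jj}=0$. So its determinant and its Pfaffian vanish. Expansion along row $0$ gives
$$0=\sum_{r=1}^n(-1)^{r+1}\,t_{jr}\,\mathrm{Pf}(T^{(r)}),$$
which is, up to sign, the $j$-th coordinate of the image of our vector. The claim follows, so $(-1)^r\mathrm{Pf}(T^{(r)})=:p$ does not depend on $r$.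

**Step 2: $P_T(0)$.** By (8), $\kappa=\frac{(-1)^m\prod t_{ij}}{n!!}(-1)^n\,n\,p=\frac{c_T}{(n-2)!!}$ with $c_T:=(-1)^{m+1}\big(\prod_{i<j}t_{ij}\big)p=\pm\mathrm{Pf}(T^{(r)})$, an odd integer. With (7), $f_T(x)=x^mP_T(x^2)$, $P_T(0)=c_T/(n-2)!!\ne0$ and $P_T(1)=1$. Since $\cos\frac{\pi u}2$ has simple zeros at the odd $u$, the order of vanishing of $f_T(\cos\frac{\pi u}2)$ there is exactly $m$. For $T=\tau$, Section 7 gives $P_n(0)=1/(n-2)!!$, i.e. $c_\tau=1$.

**Step 3: eigenvalues and bounds.** For every $r$, $c_T^2=\det T^{(r)}$. The sum of the principal $(n-1)$-minors is the elementary symmetric function $e_{n-1}$ of the eigenvalues. The matrix $T$ is real skew-symmetric, hence diagonalizable, with $0$ as a simple eigenvalue. So $c_T^2=\frac1n\sum_r\det T^{(r)}=\frac1n\prod_{\lambda\ne0}\lambda$.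

As $c_T$ is odd, $|c_T|\ge1$. The nonzero eigenvalues are $\pm\mathrm i\mu_1,\dots,\pm\mathrm i\mu_m$ with $\mu_l>0$, and $2\sum_l\mu_l^2=\mathrm{tr}\,TT^{\mathsf t}=n(n-1)=2mn$. By the inequality of arithmetic and geometric means,
$$nc_T^2=\prod_l\mu_l^2\le\Big(\frac1m\sum_l\mu_l^2\Big)^m=n^m,$$
so $|c_T|\le n^{(m-1)/2}$, with equality if and only if all $\mu_l^2=n$. In that case the symmetric matrix $TT^{\mathsf t}=-T^2$ is $0$ on $(1,\dots,1)^{\mathsf t}$ and $n$ on its orthogonal complement, i.e. $TT^{\mathsf t}=nI-J$. Conversely, $TT^{\mathsf t}=nI-J$ has eigenvalue $n$ with multiplicity $n-1$, so all $\mu_l^2=n$.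

**Step 4: $P_T'(1)$.** This step computes a second moment. Since $\mathcal T_k'(1)=k^2$, $f_T'(1)=\mathbb E\,s_T(w)^2$ for uniform $w\in S_n$. Expand the square over ordered pairs of edges. Equal edges contribute $\binom n2$. Disjoint edges contribute $0$, because exchanging the two values at one of them reverses the product. For the edges $\{v,j\},\{v,k\}$ with $j\ne k$ the contribution is
$$t_{vj}t_{vk}\,\mathbb E\big[\mathrm{sgn}(w_j-w_v)\,\mathrm{sgn}(w_k-w_v)\big]=\tfrac13t_{vj}t_{vk},$$
because the product is $+1$ when $w_v$ is the smallest or largest of the three values (probability $\frac23$) and $-1$ otherwise. For fixed $v$, $\sum_{j\ne k}t_{vj}t_{vk}=\big(\sum_jt_{vj}\big)^2-\sum_jt_{vj}^2=0-(n-1)$. Summing over $v$,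
$$f_T'(1)=\frac{n(n-1)}2-\frac{n(n-1)}3=\frac{n(n-1)}6=\frac{m(2m+1)}3 .$$
From $f_T(x)=x^mP_T(x^2)$ we get $f_T'(1)=m+2P_T'(1)$, so $P_T'(1)=\frac{m(m-1)}3$. $\square$

An example for the upper bound: for $n=7$ let $i\to j$ if $j-i\bmod7\in\{1,2,4\}$, the nonzero squares. Since $-1$ is not a square mod $7$, this is a tournament; it is regular because each vertex has $3$ arrows out and $3$ in. With $\chi=+1$ on $1,2,4$, $\chi=-1$ on $3,5,6$ and $\chi(0)=0$, the inner product of two distinct rows is $\sum_d\chi(d)\chi(d+e)$ for some $e\neq0$. Substituting $d\mapsto ed$ shows that it does not depend on $e$, and for $e=1$ it is $1-1-1-1+1=-1$ (from $d=1,\dots,5$). So $TT^{\mathsf t}=7I-J$ and $|c_T|=7^{(3-1)/2}=7$, while $c_\tau=1$ for $n=7$.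

## 9. Degree and leading coefficient; complex $a$ and $b$

**Theorem 3.** $P_n\in\mathbb Q[x]$ has degree exactly $\binom m2$ and leading coefficient $2^{m^2}/(2m)!$. In particular
$$P_1=P_3=1,\qquad P_5(x)=\frac{1+2x}3,\qquad P_7(x)=\frac{3+26x-16x^2+32x^3}{45}.$$

Rationality is clear from (2). For $n=1$, $P_1=1$. Let $m\ge1$. The degree of $f_n$ is governed by the largest value of $|s(w)|$, which is easiest to find after relabeling the vertices.

**Step 1: $\tau$ is a circular tournament.** For $i<j$ we have $\tau_{ij}=1$ if and only if $j-i$ is odd, i.e. $j-i\in\{1,3,\dots,n-2\}$. For $i>j$ we have $\tau_{ij}=1$ if and only if $i-j$ is even, i.e. $n-(i-j)\in\{1,3,\dots,n-2\}$. So in both cases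
$$i\to j\iff j-i\bmod n\in\{1,3,\dots,n-2\}.$$
Multiplication by $m$ is a bijection of $\mathbb Z_n$, since $2m\equiv-1\pmod n$. Write $d\in\{1,3,\dots,n-2\}$ as $d=n-e$ with $e\in\{2,4,\dots,2m\}$. Then $md\equiv-me=-2m\cdot\frac e2\equiv\frac e2$. So $i\mapsto mi$ carries $\{1,3,\dots,n-2\}$ onto $\{1,\dots,m\}$, and $\tau$ is isomorphic to the circular tournament $C_m$ on $\mathbb Z_n$ with $i\to i+1,\dots,i+m$. Relabeling vertices only permutes the summands in the average over $S_n$, so $f_n=f_{C_m}$.

Regard $w$ as a linear order of the vertices, $w_i$ being the position of $i$, and let $b(w)$ count backward edges: $i\to j$ with $w_i>w_j$. Among $mn$ edges, $mn-b$ are forward, so $s(w)=mn-2b(w)$.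

**Step 2: the minimum of $b$.** *Claim: for $m\ge1$, $\min b=\frac{m(m+1)}2$ on $C_m$, attained exactly by the $n$ rotations of the order $0,1,\dots,2m$.*

First, the value at rotations. By symmetry take the order $0,1,\dots,2m$. The edge $i\to i+d$ is backward if and only if $i+d\ge n$, which holds for exactly $d$ of the $n$ edges of length $d$. So $b=1+2+\dots+m$.

Now induct on $m$. For $m=1$ we have a $3$-cycle: its three rotations have $b=1$, and the other three orders are their reversals, with $b=2$.

Let $m\ge2$, and by rotational symmetry let $0$ be the first vertex of the order. The $m$ edges into $0$, from $m+1,\dots,2m$, are backward. Delete the vertices $0$ and $m$. The out-set $\{i+1,\dots,i+m\}$ of a remaining vertex $i$ contains exactly one of $0,m$: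

- if $1\le i\le m-1$, then $i+1\le m\le i+m\le2m-1$, so it contains $m$ and not $0$;
- if $m+1\le i\le2m$, then $i+1\le2m+1\le i+m\le3m$, so it contains $0\equiv2m+1$ and not $m\equiv3m+1$.

So among the remaining $2m-1$ vertices, in their inherited cyclic order, each vertex points to the next $m-1$. The remainder is $C_{m-1}$. By induction at least $\frac{(m-1)m}2$ of its edges are backward, hence $b\ge m+\frac{m(m-1)}2=\frac{m(m+1)}2$.

Equality requires two things. The restricted order must be a rotation of $(1,\dots,m-1,m+1,\dots,2m)$, and all edges at $m$ must be forward: $1,\dots,m-1$ precede $m$, and $m$ precedes $m+1,\dots,2m$ (the edge $0\to m$ is forward anyway). Then all of $1,\dots,m-1$ precede all of $m+1,\dots,2m$, and both sets are nonempty as $m\ge2$. A rotation that starts in the second set, or in the first set after the element $1$, would put some element of the second set before some element of the first. So the rotation is trivial, and the order is $0,1,\dots,2m$. With $n$ choices of the first vertex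 the claim follows.

**Step 3: the leading term.** Hence $\max s=mn-m(m+1)=m^2$, attained by exactly $n$ permutations, and by reversal $s=-m^2$ is attained by exactly $n$. So $\deg f_n=m^2$, with leading coefficient $\frac{2n\cdot2^{m^2-1}}{n!}=\frac{2^{m^2}}{(2m)!}$. As $f_n(x)=x^mP_n(x^2)$, $\deg P_n=\frac{m^2-m}2=\binom m2$, with the same leading coefficient.

**Step 4: small $n$.** For $n=3$: degree $0$ and $P_3(1)=1$. For $n=5$: degree $1$, $P_5(0)=\frac13$, $P_5(1)=1$. For $n=7$: degree $3$, leading coefficient $\frac{512}{720}=\frac{32}{45}$, $P_7(0)=\frac1{15}$, $P_7(1)=1$, and $P_7'(1)=2$ by Theorem 2(c). Write $P_7=\frac1{45}(3+\alpha x+\beta x^2+32x^3)$. The last two conditions are $\alpha+\beta=10$ and $\alpha+2\beta=-6$, so $\beta=-16$ and $\alpha=26$. $\square$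

A consistency check for $n=5$: from $x^2=\frac12(\mathcal T_0+\mathcal T_2)$ and $x^4=\frac18(3\mathcal T_0+4\mathcal T_2+\mathcal T_4)$,
$$f_5(x)=\tfrac13(x^2+2x^4)=\tfrac5{12}\mathcal T_0+\tfrac12\mathcal T_2+\tfrac1{12}\mathcal T_4 .$$
So among the $120$ permutations, $|s|=0,2,4$ occur $50,60,10$ times. The last number is $2n$, as Step 3 requires, and $\mathbb E\,s^2=\frac{60\cdot4+10\cdot16}{120}=\frac{10}3=\frac{m(2m+1)}3$ for $m=2$.

**Corollary (complex $a,b$).** The identity extends to complex $a,b,u$ with $\Re(a+b+1)>0$ and $\Re(u/2)>-\min\{\frac1n,\frac{\Re(a+b+1)}{n-1}\}$ (the second bound being void for $n=1$), all powers on principal branches: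
$$\mathrm{CT}\Big[\prod_i(1-x_i)^a(1-\tfrac1{x_i})^b\prod_{i<j}\big(1-(\tfrac{x_i}{x_j})^{\tau_{ij}}\big)^u\Big]=x^mP_n(x^2)\prod_{i=0}^{n-1}\frac{\Gamma(1+a+b+\frac{iu}2)\,\Gamma(1+\frac{(i+1)u}2)}{\Gamma(1+a+\frac{iu}2)\,\Gamma(1+b+\frac{iu}2)\,\Gamma(1+\frac u2)}.$$

*Proof.* Here we quote the Morris integral in the stated range from P. J. Forrester and S. O. Warnaar, *The importance of the Selberg integral*, Bull. Amer. Math. Soc. 45 (2008), 489–534. With $k=u/2$ it says
$$\mathrm{CT}\Big[h\prod_{i<j}|x_i-x_j|^{2k}\Big]=\prod_{i=0}^{n-1}\frac{\Gamma(1+a+b+ik)\,\Gamma(1+(i+1)k)}{\Gamma(1+a+ik)\,\Gamma(1+b+ik)\,\Gamma(1+k)},\qquad h=\prod_{j}|1+e^{2\pi\mathrm i\phi_j}|^{a+b}e^{\pi\mathrm i\phi_j(a-b)},$$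
where $x_j=e^{\mathrm i\theta_j}$, $\theta_j=\pi+2\pi\phi_j$ and $|\phi_j|<\frac12$.

The function $h$ is the product in our constant term. For $x=e^{\mathrm i\theta}$ with $\theta=\pi+2\pi\phi$ we have $x=-e^{2\pi\mathrm i\phi}$, so $1-x=2\cos(\pi\phi)\,e^{\pi\mathrm i\phi}$ and $1-1/x=2\cos(\pi\phi)\,e^{-\pi\mathrm i\phi}$ with $\cos(\pi\phi)>0$ and $|\pi\phi|<\frac\pi2$. On principal branches, $(1-x)^a(1-1/x)^b=|1+e^{2\pi\mathrm i\phi}|^{a+b}e^{\pi\mathrm i\phi(a-b)}$. So $h=\prod_i(1-x_i)^a(1-1/x_i)^b$, which is symmetric.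

It remains to transfer. For $n=1$ there is nothing to transfer and $P_1=1$. For $n\ge3$, $|h|\le C\prod_i|1-x_i|^{\Re(a+b)}$, because $|e^{\pi\mathrm i\phi(a-b)}|$ is bounded. By Lemma 4 with $p=\Re(a+b)$ and $\lambda=\Re(u/2)$, $h\prod_{i<j}|x_i-x_j|^{\Re u}$ is integrable. Theorem 2(a) with $T=\tau$ and $f_\tau(x)=x^mP_n(x^2)$ then gives the statement. $\square$
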